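\title{Greedy Packet Forwarding on a Line Has Competitive Ratio of Order $\sqrt{k}$}

\begin{abstract}
Packets arrive online at the $k$ routers of a line, each router forwards at most one packet per time step, and the cost is the maximum flow time. The algorithm \textsc{Greedy} forwards at each router the packet whose flow time would be largest if it were never delayed again. For packets of length $1$ or $2$ its competitive ratio is $2-2^{1-k}$, and it has been conjectured that the ratio is bounded by a constant for arbitrary lengths. We disprove this. On $k$ routers the competitive ratio of \textsc{Greedy} is exactly $1+E^*_k$ for an explicit recursive sequence with $\sqrt{k}\le 1+E^*_k\le 1+\sqrt{k-1}$; the value $2$ is first exceeded at $k=4$, where the ratio is $19/9$. If all lengths are at most $L$, the ratio is given by a truncated form of the same recursion, is at most $L$, and tends to $L$ as $k\to\infty$.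
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The model}
A line network has nodes $1,2,\dots,k+1$. The nodes $1,\dots,k$ are \emph{routers}: router $v$ can send packets along the edge to its right neighbor $v+1$. Node $k+1$ serves only as a destination. Time is discrete. A packet $p$ has a release time $r_p$, an origin router $o_p$ and a destination node $d_p>o_p$, and it becomes known only at time $r_p$. Its \emph{length} is $\ell_p=d_p-o_p$, the number of routers that must forward it, and $p$ \emph{crosses} router $v$ if $o_p\le v<d_p$. An \emph{instance} is a finite set of packets; any number of them may be released at the same time at the same router.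

In each time step every router forwards at most one of the packets that it holds. A packet released at time $r$ can be forwarded in time step $r$. A packet forwarded in time step $t$ arrives at the next node at time $t+1$ and can be forwarded again in time step $t+1$. Buffers are unbounded, no router knows the state of any other router, and every packet is forwarded until it reaches its destination. The \emph{flow time} of a packet is its arrival time at the destination minus its release time, and the cost of a schedule is the maximum flow time of a packet. We write $\textsc{Opt}(I)$ for the least cost of a schedule chosen with full knowledge of the instance $I$. An online algorithm \textsc{Alg} is \emph{$c$-competitive} on a class of instances if there is a constant $a$ with $\textsc{Alg}(I)\le c\cdot\textsc{Opt}(I)+a$ for all $I$ in the class, and its \emph{competitive ratio} on the class is the infimum of such $c$. The constant $a$ may depend on the class but not on the instance.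

A packet $p$ held by router $v$ in time step $t$ will have flow time at least $(t-r_p)+(d_p-v)$, with equality if it is forwarded now and never delayed again. The algorithm \textsc{Greedy} lets every router that holds a packet forward one for which this quantity is largest. Ties are broken arbitrarily, and all statements below hold for every way of breaking them.

\subsection*{The question}
\textsc{Greedy} always serves the packet with the worst outlook, which is what the objective seems to ask for. On a single router it is first-in-first-out and optimal (Remark~\ref{rem:one}). It is known that if every packet has length $1$ or $2$, then the competitive ratio on $k$ routers is exactly $2-2^{1-k}$, which is below $2$ however long the line is. This suggests the conjecture that \textsc{Greedy} has a constant competitive ratio, possibly $2$, even when the lengths are unbounded. The problem comes from Boyar, Favrholdt, Larsen, Schewior and van Stee \cite{BFLSS}. In precise form it reads as follows.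
\begin{quote}
Do there exist absolute constants $c$ and $a$, independent of $k$ and of the packet lengths, such that $\textsc{Greedy}(I)\le c\cdot\textsc{Opt}(I)+a$ for every $k\ge1$ and every instance $I$ on the line with $k$ routers?
\end{quote}
The answer is no. \textsc{Greedy} loses against an offline schedule when a router is idle because the packets that it could forward are held upstream. With lengths at most $2$ only the left neighbor of a router can hold such packets. With long packets many routers can starve one router together, and the damage accumulates along the line according to a recursion that we now define.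

\subsection*{The recursion}
Fix an integer $L\ge1$, an upper bound on the packet lengths; on $k$ routers, $L=k$ is no restriction. For $v\ge1$ the \emph{window} of $v$ is
\[
W(v)=\{u:\ \max(1,v-L+1)\le u\le v-1\},
\]
the set of routers $u<v$ such that a packet of length at most $L$ can cross both $u$ and $v$. It has $\min(v,L)-1\le L-1$ elements. With $x^+=\max(x,0)$, define real numbers $E_v=E_v^{(L)}$ recursively: $E_v$ is the solution $S\ge0$ of
\begin{equation}\label{eq:rec}
S=g_v(S),\qquad g_v(S)=\sum_{u\in W(v)}(1+E_u-S)^+ .
\end{equation}
The function $S\mapsto S-g_v(S)$ is continuous and strictly increasing on $[0,\infty)$, is at most $0$ at $S=0$, and tends to infinity. So the solution exists and is unique, and for $S\ge0$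
\begin{equation}\label{eq:fix}
S\le g_v(S)\iff S\le E_v,\qquad\qquad S\ge g_v(S)\iff S\ge E_v .
\end{equation}
Since $W(1)=\emptyset$, we have $E_1=0$. If $L\ge v$, then $W(u)=\{1,\dots,u-1\}$ for all $u\le v$, so $E_v^{(L)}$ is the same for all $L\ge v$; we denote this common value by $E^*_v$. The first values are $E^*_1=0$, $E^*_2=\frac12$, $E^*_3=\frac56$, $E^*_4=\frac{10}9$, because
\[
1-\tfrac12=\tfrac12,\qquad (1-\tfrac56)+(\tfrac32-\tfrac56)=\tfrac56,\qquad (1-\tfrac{10}9)^++(\tfrac32-\tfrac{10}9)+(\tfrac{11}6-\tfrac{10}9)=0+\tfrac7{18}+\tfrac{13}{18}=\tfrac{10}9 .
\]
For $L=2$ and $v\ge2$ the window is $\{v-1\}$, so $E_v=(1+E_{v-1})/2$ and $E^{(2)}_v=1-2^{1-v}$.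

\subsection*{Results}

\begin{theorem}[Lower bound]\label{thm:lower}
For all integers $1\le L\le k$ and $F\ge1$ there is an instance $I$ with $k$ routers and lengths at most $L$ such that $\textsc{Opt}(I)\le F+L$ and, however ties are broken,
\[
\textsc{Greedy}(I)\ge\bigl(1+E^{(L)}_k\bigr)F-1-(k-1)(L+1).
\]
\end{theorem}

\begin{theorem}[Upper bound]\label{thm:upper}
Let $1\le L\le k$. For every instance $I$ with $k$ routers and lengths at most $L$,
\[
\textsc{Greedy}(I)\le\bigl(1+E_k^{(L)}\bigr)\textsc{Opt}(I)+\bigl(1+E_k^{(L)}\bigr)L+(k-1)(L+1).
\]
\end{theorem}

\begin{theorem}[Growth]\label{thm:growth}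
\begin{enumerate}
\item[(a)] For all $k\ge1$, $\ \sqrt k-1\le E^*_k\le\sqrt{k-1}$.
\item[(b)] For fixed $L$, $\ E^{(L)}_k\le L-1$ for all $k$, and $E^{(L)}_k\to L-1$ as $k\to\infty$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:disproof}
There are no absolute constants $c$ and $a$ such that $\textsc{Greedy}(I)\le c\cdot\textsc{Opt}(I)+a$ for every $k\ge1$ and every instance $I$ on $k$ routers.
\end{corollary}

\begin{proof}
Suppose that such constants exist; we may assume $c\ge0$. Choose $k$ with $\sqrt k>c$ and put $L=k$. Theorems~\ref{thm:lower} and~\ref{thm:growth}(a) give $\sqrt k\,F-1-(k-1)(k+1)\le c(F+k)+a$ for every integer $F\ge1$, which is false for large $F$.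
\end{proof}

\begin{corollary}\label{cor:exact}
Fix $k$, so that the additive constant may depend on $k$.
\begin{enumerate}
\item[(a)] The competitive ratio of \textsc{Greedy} on $k$ routers is exactly $1+E^*_k$. It lies in $[\sqrt k,\,1+\sqrt{k-1}]$, so it is asymptotic to $\sqrt k$. For $k=1,2,3,4$ it equals $1,\ \frac32,\ \frac{11}6,\ \frac{19}9$, so it first exceeds $2$ at $k=4$.
\item[(b)] For $1\le L\le k$, the competitive ratio on instances with lengths at most $L$ is exactly $1+E_k^{(L)}$. It is at most $L$ and tends to $L$ as $k\to\infty$. For $L=2$ it equals $2-2^{1-k}$.
\end{enumerate}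
\end{corollary}

\begin{proof}
By Theorem~\ref{thm:upper}, \textsc{Greedy} is $(1+E^{(L)}_k)$-competitive on instances with lengths at most $L$. If it is $c$-competitive with $c\ge0$ and additive constant $a$, then Theorem~\ref{thm:lower} gives $(1+E_k^{(L)})F-1-(k-1)(L+1)\le c(F+L)+a$ for all $F$; dividing by $F$ and letting $F\to\infty$ yields $c\ge1+E_k^{(L)}$. Part (a) is the case $L=k$. The remaining claims are Theorem~\ref{thm:growth} and the values computed above.
\end{proof}

\section{Skewed time and keys}\label{sec:skew}

The priority $(t-r_p)+(d_p-v)$ depends on the time and on the router, and a packet in transit changes both. A change of clock removes these dependences. Time step $t$ at router $v$ is called \emph{step} $\tau=t-v$ at $v$, and from now on ``step'' always refers to this skewed clock. A packet forwarded by $v$ in time step $t$ can be forwarded by $v+1$ in time step $t+1$, and $(t+1)-(v+1)=t-v$. Thus a packet that is never delayed crosses all its routers in a single step. For a packet $p$ put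
\[
s_p=r_p-o_p,\qquad \delta_p=r_p-d_p=s_p-\ell_p .
\]
We say that $p$ is \emph{released in step} $s_p$, and we call $\delta_p$ its \emph{key}. If all lengths are at most $L$, then
\begin{equation}\label{eq:key}
\delta_p<s_p\le\delta_p+L .
\end{equation}

In these terms a schedule assigns a step to every pair of a packet $p$ and a router crossed by $p$, such that the steps along the path of $p$ are nondecreasing and at least $s_p$, and no router forwards two packets in one step. If the last router $d_p-1$ forwards $p$ in step $\tau$, that is, in time step $\tau+d_p-1$, then $p$ arrives at time $\tau+d_p$. Hence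
\begin{equation}\label{eq:flow}
\text{flow time of }p=(\text{step of the last forwarding of }p)-\delta_p .
\end{equation}
A packet $p$ crossing $v$ is \emph{available} at $v$ in step $\tau$ if $v$ has not forwarded it in a step before $\tau$, and either $v=o_p$ and $s_p\le\tau$, or $v-1$ has forwarded $p$ in a step at most $\tau$. At router $v$ in step $\tau$ the priority of $p$ is $(t-r_p)+(d_p-v)=\tau-\delta_p$. Therefore:
\begin{quote}
\emph{In every step, every router at which a packet is available forwards an available packet of minimum key.}
\end{quote}
By \eqref{eq:flow}, a schedule has cost at most $F$ exactly if each packet $p$ is forwarded everywhere by the deadline $\delta_p+F$. So \textsc{Greedy} serves the earliest deadline first, for all values of $F$ at once.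

A \emph{run} of \textsc{Greedy} is a schedule that obeys this rule under some breaking of ties. A packet \emph{waits at $u$ at the end of step $\tau$} if it is available at $u$ in step $\tau$ and not forwarded by $u$ in that step; it is then available at $u$ in step $\tau+1$. Three facts are used below.
\begin{enumerate}
\item[(S1)] A packet with $s_p\le\tau$ that is not delivered in steps up to $\tau$ waits at exactly one router at the end of step $\tau$, namely the first router on its path that has not forwarded it in these steps.
\item[(S2)] The packets available at $v$ in step $\tau$ are determined by the releases in steps up to $\tau$, the forwardings in earlier steps, and the forwardings by routers left of $v$ in step $\tau$. So if packets released in steps $\ge T$ are added to an instance, the possible behaviors of a run in steps before $T$ do not change.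
\item[(S3)] Shifting all release steps by a constant shifts all keys by that constant and changes no flow time and no choice of \textsc{Greedy}.
\end{enumerate}
Intervals such as $[a,b)$ denote sets of integer steps. Packets of length $1$ are called \emph{unit packets}; a unit packet released in step $s$ has key $s-1$.

\section{Two and three routers}\label{sec:small}

\subsection*{Two routers: the ratio $3/2$}
Let $k=2$ and let $y\ge1$ be an integer. Release
\begin{itemize}
\item in step $0$ at router $1$: $y+2$ unit packets (\emph{blockers}, key $-1$);
\item in step $2$ at router $1$: $y$ packets with destination $3$ (\emph{long packets}, key $0$);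
\item in step $y+2$ at router $2$: $2y$ unit packets (the \emph{final burst}, key $y+1$).
\end{itemize}
An offline schedule \textsc{Off} forwards two blockers in steps $0,1$, then the long packets through both routers in the steps $[2,y+2)$, and then the other $y$ blockers in $[y+2,2y+2)$. The last blocker has flow time $(2y+1)-(-1)=2y+2$, and the last long packet has flow time $y+1$. Router $2$ is free from step $y+2$ on and serves the final burst in $[y+2,3y+2)$, with flow times at most $(3y+1)-(y+1)=2y$. So $\textsc{Opt}\le2y+2$.

\textsc{Greedy} prefers the blockers, forwards them in $[0,y+2)$, and forwards the long packets at router $1$ in $[y+2,2y+2)$. Router $2$ is idle until step $y+2$. Then it receives one long packet per step and forwards it, since $0<y+1$. The final burst is served in $[2y+2,4y+2)$, and its last packet has flow time $(4y+1)-(y+1)=3y$. The ratio tends to $\frac32=1+E^*_2$.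

With $F=2y$, a burst of about $F$ packets at router $1$, half blockers and half long packets, has left router $2$ of \textsc{Greedy} idle during $F/2$ steps in which \textsc{Off} used it. Any later burst of $F$ packets at router $2$ pays for this backlog.

\subsection*{Keeping a backlog}
To iterate, the backlog must be preserved. In every step in which \textsc{Off} would leave a router $u$ unused, release a unit packet at $u$, a \emph{filler}, which \textsc{Off} forwards at once. Then \textsc{Off} uses $u$ in every step. \textsc{Greedy} also forwards at most one packet per step at $u$, so it can never make up for an idle step. After a while its backlog at $u$ consists of fillers only: a queue of old unit packets, all of which \textsc{Off} has delivered.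

\subsection*{Where the recursion comes from}
Let $F$ be large and neglect, for this paragraph, terms that do not grow with $F$. Suppose that \textsc{Greedy} has a queue of $E_uF$ old packets at each router $u<v$. At each $u\in W(v)$ release a burst of $F$ packets, the most that \textsc{Off} can clear within $F$ steps: $y_u$ long packets that cross $u,\dots,v$, and $F-y_u$ blockers with slightly smaller key. \textsc{Off} sends the long packets first and so uses router $v$ for $S=\sum_uy_u$ steps. \textsc{Greedy} holds the long packets at $u$ until the queue and the blockers are gone, which takes $E_uF+F-y_u$ steps. Router $v$ is idle for all $S$ steps if $E_uF+F-y_u\ge S$ whenever $y_u>0$, that is, if $y_u\le(F+E_uF-S)^+$. Such numbers $y_u$ with sum $S$ exist exactly if $S/F\le g_v(S/F)$, and by \eqref{eq:fix} the largest choice is $S=E_vF$.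

For $v=3$ the queues are $0$ and $F/2$. Using router $2$ alone, as one must when $L=2$, gives $S=\frac32F-S$, so $S=\frac34F$. Using both routers gives $y_1=F-S$ and $y_2=\frac32F-S$, so $S=\frac56F$, $y_1=\frac16F$, $y_2=\frac23F$; see Figure~\ref{fig:stage}. The bursts are released from left to right, each at the moment when \textsc{Off} has finished with the long packets from further left. In this way router $2$ of \textsc{Off} has $F$ free consecutive steps for its own burst.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.6cm,font=\small]
\foreach \xa/\xb/\yy/\col/\lab in {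
0/1/7/gray!55/$y_1$, 1/6/7/gray!20/$x_1$, 6/11/7/white/fillers,
0/1/6/gray!55/$y_1$, 1/5/6/gray!55/$y_2$, 5/7/6/gray!20/$x_2$, 7/11/6/white/fillers,
0/1/5/gray!55/$y_1$, 1/5/5/gray!55/$y_2$, 5/11/5/white/fillers,
0/5/3/gray!20/$x_1$, 5/6/3/gray!55/$y_1$, 6/11/3/white/fillers,
0/3/2/white/queue, 3/5/2/gray!20/$x_2$, 5/6/2/gray!55/$y_1$, 6/10/2/gray!55/$y_2$, 10/11/2/white/fill.,
5/6/1/gray!55/$y_1$, 6/10/1/gray!55/$y_2$, 10/11/1/white/fill.}
 \draw[fill=\col] (\xa,\yy) rectangle node {\lab} (\xb,\yy+0.8);
\draw[dashed] (0,1) rectangle node {idle} (5,1.8);
\foreach \yy/\lab in {7/1,6/2,5/3,3/1,2/2,1/3} \node[left] at (0,\yy+0.4) {router \lab};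
\node at (-2.6,6.4) {\textsc{Off}};
\node at (-2.6,2.4) {\textsc{Greedy}};
\draw[->] (0,0.5) -- (11.4,0.5);
\foreach \xa in {0,1,5,10} \draw (\xa,0.6) -- (\xa,0.4) node[below] {\xa};
\end{tikzpicture}
\caption{What each of three routers forwards, in skewed time measured in units of $F/6$, with terms that do not grow with $F$ neglected. Router $u\in\{1,2\}$ receives $x_u$ unit packets (blockers) and $y_u$ packets that cross $u,\dots,3$, at time $0$ for $u=1$ and at time $1$ for $u=2$; here $x_1=5$, $y_1=1$, $x_2=2$, $y_2=4$. \textsc{Greedy} starts with a queue of size $3$ at router $2$. It is idle at router $3$ until time $5$, and at time $10$ it has queues of fillers of size $3$ at router $2$ and of size $5$ at router $3$.}\label{fig:stage}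
\end{figure}

Section~\ref{sec:lower} makes this construction exact. Section~\ref{sec:upper} shows that no instance does better. First we study the numbers $E_v$.

\section{The numbers $E_v$}\label{sec:numbers}

\begin{lemma}\label{lem:mono}
For every $L$, $\ E_1\le E_2\le E_3\le\cdots$.
\end{lemma}

\begin{proof}
We have $E_1=0\le E_2$. Let $v\ge3$ and assume $E_1\le\dots\le E_{v-1}$. If $u\in W(v-1)$, then $v-L\le u\le v-2$, so $u+1\in W(v)$, and $E_u\le E_{u+1}$ because $u+1\le v-1$. Comparing the term of $u$ in $g_{v-1}$ with the term of $u+1$ in $g_v$ gives $g_{v-1}\le g_v$. Hence $E_{v-1}=g_{v-1}(E_{v-1})\le g_v(E_{v-1})$, and \eqref{eq:fix} yields $E_{v-1}\le E_v$.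
\end{proof}

The square root can be guessed as follows. If $E^*$ grows by about $\varepsilon$ per router near $v$, then router $v-j$ contributes about $(1-j\varepsilon)^+$ to $g_v(E^*_v)$, and these terms add up to about $1/(2\varepsilon)$. So $2\varepsilon E^*_v\approx1$, which says that $(E^*_v)^2$ grows by about $1$ per router. The proof substitutes the conjectured bounds into $g_v$ and compares the sum with the area of a triangle.

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
(a) Here $g_v(S)=\sum_{j=1}^{v-1}(1+E^*_{v-j}-S)^+$.

\emph{Upper bound.} We show $E^*_v\le\sqrt{v-1}$ by induction; for $v=1$ both sides are $0$. Let $v\ge2$ and $\phi=\sqrt{v-1}$. For $1\le j\le v-1$,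
\[
\phi-E^*_{v-j}\ge\phi-\sqrt{v-1-j}=\frac{j}{\phi+\sqrt{v-1-j}}\ge\frac j{2\phi}.
\]
Since $x\mapsto(1-\frac x{2\phi})^+$ is nonincreasing,
\[
g_v(\phi)\le\sum_{j\ge1}\Bigl(1-\frac j{2\phi}\Bigr)^+\le\int_0^\infty\Bigl(1-\frac x{2\phi}\Bigr)^+dx=\phi ,
\]
and \eqref{eq:fix} gives $E^*_v\le\phi$.

\emph{Lower bound.} We show $E^*_v\ge\sqrt v-1$ by induction. The cases $v\le3$ read $0\ge0$, $\frac12\ge\sqrt2-1$ and $\frac56\ge\sqrt3-1$, and they hold because $\frac94\ge2$ and $\frac{121}{36}\ge3$. Let $v\ge4$ and $\lambda=2\sqrt v-1$; then $\lambda\le v-1$ because $2\sqrt v\le v$. For integers $1\le j<\lambda$ we have $v-j\ge1$ and $v-j>v-2\sqrt v+1=(\sqrt v-1)^2$, so $\sqrt v+\sqrt{v-j}>\lambda$ and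
\[
\sqrt v-\sqrt{v-j}=\frac j{\sqrt v+\sqrt{v-j}}\le\frac j\lambda .
\]
Keeping only these terms of $g_v$ and using the induction hypothesis,
\[
g_v(\sqrt v-1)\ge\sum_{1\le j<\lambda}\bigl(2+E^*_{v-j}-\sqrt v\bigr)\ge\sum_{1\le j<\lambda}\bigl(1+\sqrt{v-j}-\sqrt v\bigr)\ge\sum_{j\ge1}f(j),
\]
where $f(x)=(1-x/\lambda)^+$. The function $f$ is convex, so it lies below its chords and $\int_j^{j+1}f\le\frac12(f(j)+f(j+1))$. Summing over $j\ge0$ gives $\frac\lambda2=\int_0^\infty f\le\frac12f(0)+\sum_{j\ge1}f(j)$. Thus $g_v(\sqrt v-1)\ge\frac{\lambda-1}2=\sqrt v-1$, and \eqref{eq:fix} gives $E^*_v\ge\sqrt v-1$.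

(b) We have $E_1=0\le L-1$. If $E_u\le L-1$ for all $u<v$, then each term of $g_v(L-1)$ is at most $1$, so $g_v(L-1)\le|W(v)|\le L-1$ and $E_v\le L-1$ by \eqref{eq:fix}. The sequence is therefore bounded, and it is nondecreasing by Lemma~\ref{lem:mono}, so it has a limit $E$. For $v\ge L$ we have $E_v=\sum_{j=1}^{L-1}(1+E_{v-j}-E_v)^+$. Each of the $L-1$ terms tends to $1$, so $E=L-1$.
\end{proof}

\section{The lower bound}\label{sec:lower}

Fix $k$, $L$ and $F$, and write $E_v=E_v^{(L)}$. Two effects were neglected in Section~\ref{sec:small}. Burst sizes are integers. Also, a long packet has a key up to $L$ below its release step, so the blockers must be released $L$ steps earlier than the long packets to have a strictly smaller key. Together these effects cost at most $L+1$ per router, so the queue lengths that we can guarantee are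
\[
q_v=\max\bigl(0,\ \lfloor E_vF\rfloor-(v-1)(L+1)\bigr),\qquad 1\le v\le k .
\]
Note that $q_1=0$ and
\begin{equation}\label{eq:q}
q_v\ge E_vF-1-(v-1)(L+1),\qquad\text{and}\qquad q_v\le E_vF-(v-1)(L+1)\ \text{ if }q_v>0 .
\end{equation}

\begin{definition}
Let $J$ be an instance with lengths at most $L$, let \textsc{Off} be a schedule for $J$, and let $T$ be a step. The triple $(J,\textsc{Off},T)$ is \emph{$v$-loaded} if
\begin{enumerate}
\item[(L1)] every packet of $J$ is released in a step before $T$ and crosses no router right of $v$;
\item[(L2)] \textsc{Off} delivers every packet in steps before $T$, with flow time at most $F+L$;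
\item[(L3)] in every run of \textsc{Greedy}, all packets not delivered in steps before $T$ are unit packets, and at least $q_u$ of them have origin $u$, for each $u\le v$.
\end{enumerate}
\end{definition}

The empty instance is $1$-loaded at any step.

\begin{lemma}\label{lem:stage}
Let $2\le v\le k$. If $(J,\textsc{Off},T)$ is $(v-1)$-loaded, then one can add packets released in steps $\ge T$ and extend \textsc{Off} to them so that the result is $v$-loaded at some step $T^*$.
\end{lemma}

\begin{proof}
By (S3) let $T=0$. The packets of $J$ are called \emph{old}; they have keys at most $-2$ by (L1) and \eqref{eq:key}. Put $S=q_v$.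

\emph{Sizes.} For $u\in W(v)$ let $b_u=F(1+E_u-E_v)^+$. Then $b_u\le F$ by Lemma~\ref{lem:mono}, and $\sum_ub_u=Fg_v(E_v)=E_vF$. Hence $\sum_u\lfloor b_u\rfloor\ge E_vF-(L-1)$, which is at least $S$ if $S>0$ by \eqref{eq:q}. So in every case there are integers $0\le y_u\le\lfloor b_u\rfloor$ with $\sum_uy_u=S$. Let $U=\{u\in W(v):y_u>0\}$ and $x_u=F-y_u\ge0$. If $u\in U$, then $S>0$ and $b_u>0$, so $b_u=F(1+E_u-E_v)$. By \eqref{eq:q} and $u\le v-1$,
\[
q_u+F-L-S\ge\bigl(E_uF-1-(v-2)(L+1)\bigr)+F-L-\bigl(E_vF-(v-1)(L+1)\bigr)=b_u\ge y_u ,
\]
that is,
\begin{equation}\label{eq:hold}
q_u+x_u\ge L+S\qquad(u\in U).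
\end{equation}

\emph{Bursts.} For $u\in U$ let $t_u=L+\sum_{w\in U,\,w<u}y_w$, so that the intervals $[t_u,t_u+y_u)$, $u\in U$, partition $[L,L+S)$ in the order of the routers. At $u$ release
\begin{itemize}
\item in step $t_u-L\ge0$: $x_u$ unit packets, the \emph{blockers} of $u$, with key $t_u-L-1$;
\item in step $t_u$: $y_u$ packets with destination $v+1$, the \emph{long packets} of $u$. Their length is $v-u+1\le L$ because $u\in W(v)$, so their key is at least $t_u-L$.
\end{itemize}

\emph{The offline schedule.} \textsc{Off} forwards the long packets of $u$ in the steps $[t_u,t_u+y_u)$, one per step, each through all of $u,u+1,\dots,v$ in the same step. It forwards the blockers of $u$ in the steps $[t_u+y_u,t_u+F)$. Long packets never conflict with each other, since each step carries at most one. A blocker of $u$ does not conflict with a long packet at $u$: the long packets of $w\le u$ use steps before $t_u+y_u$, and those of $w>u$ do not cross $u$. This is where the left-to-right order is needed. Router $v$ forwards long packets in exactly the steps $[L,L+S)$.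

Let $T^*\ge L+S+F$ be a step to be fixed below. For each router $u\le v$ and each step $\tau\in[0,T^*)$ in which $u$ is not used so far, release a filler (a unit packet) at $u$ in step $\tau$, and let \textsc{Off} forward it in that step. As $t_u+F\le T^*$, \textsc{Off} delivers all new packets in $[0,T^*)$ and uses each router $u\le v$ in each of these steps. By \eqref{eq:flow} the flow time is at most $(t_u+y_u-1)-(t_u-L)\le F+L$ for a long packet, at most $(t_u+F-1)-(t_u-L-1)=F+L$ for a blocker, and $1$ for a filler. So (L1) and (L2) hold for $v$ and $T^*$.

\emph{\textsc{Greedy} is idle at $v$ in $[L,L+S)$.} Fix a run, and let $Q_u$ be the number of old packets with origin $u$ that are undelivered at the beginning of step $0$. By (S2), (L3) and (L1), $Q_u\ge q_u$ for $u<v$, $Q_v=0$, and there are no other undelivered packets. Let $u\in U$. The $Q_u$ old packets and the $x_u$ blockers are released no later than step $t_u-L$, and their keys are at most $t_u-L-1$, strictly below the key of the long packets of $u$. So whenever a long packet of $u$ is available at $u$, each of these $Q_u+x_u$ packets has been forwarded or is available and preferred. They are all forwarded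 by $u$ in distinct steps $\ge0$ before the first long packet of $u$, which therefore leaves $u$ in a step at least $Q_u+x_u\ge L+S$ by \eqref{eq:hold}. Since $u<v$, no long packet is available at $v$ before step $L+S$. The only other packets to be forwarded by $v$ are the fillers of $v$. One of them is released in each step of $[0,L)$ and forwarded at once, and none is released in $[L,L+S)$. Hence nothing is available at $v$ in these $S$ steps.

\emph{Choice of $T^*$.} We wait until only fillers are left. Let $K=L+S$, and let $P$ be the set of packets with key at most $K$. All old packets, blockers and long packets are released in steps at most $K$, so they lie in $P$; the other members of $P$ are the fillers released in steps at most $K+1$. The number $n=|P|$ is thus the same for all $T^*>K+1$ and does not depend on the run. Put $T^*=K+1+nk+F$. Consider a step $\tau\ge K+1$ such that some packet of $P$ is not delivered before $\tau$. This packet is available in step $\tau$ at the first router of its path that has not forwarded it earlier, so that router forwards a packet of $P$. The packets of $P$ need at most $nk$ forwardings in total, so all of them are delivered before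 step $K+1+nk\le T^*$. Every packet undelivered at the beginning of step $T^*$ is therefore a filler.

\emph{Counting the queues.} Let $u\le v$. \textsc{Off} forwards a new packet at $u$ in each step of $[0,T^*)$ and delivers all new packets in this interval, so exactly $T^*$ new packets cross $u$. In the run of \textsc{Greedy}, the number of packets crossing $u$ that $u$ has not forwarded before step $T^*$ is
\[
Q_u+T^*-\#\{\tau\in[0,T^*):\ \textsc{Greedy}\text{ forwards a packet at }u\text{ in step }\tau\}.
\]
This is at least $Q_u\ge q_u$ for $u<v$, and at least $S=q_v$ for $u=v$ because of the $S$ idle steps, which lie in $[0,T^*)$. These packets are undelivered, hence fillers, and a filler crossing $u$ has origin $u$. This proves (L3).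
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Apply Lemma~\ref{lem:stage} for $v=2,\dots,k$, starting from the empty instance, to obtain a $k$-loaded triple, and shift time so that $T=0$. Release $F$ unit packets at router $k$ in step $0$; their key is $-1$. \textsc{Off} forwards them in $[0,F)$ with flow time at most $F$, so $\textsc{Opt}\le F+L$ by (L2). In any run of \textsc{Greedy}, at least $q_k$ older packets, of key at most $-2$, wait at $k$ and go first. The last new packet is forwarded in a step at least $q_k+F-1$, so by \eqref{eq:flow} and \eqref{eq:q} its flow time is at least $q_k+F\ge(1+E_k)F-1-(k-1)(L+1)$.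
\end{proof}

\section{The upper bound}\label{sec:upper}

Fix an instance with $k$ routers and lengths at most $L$, a run of \textsc{Greedy}, and an optimal schedule \textsc{Off}. Put $F=\max(\textsc{Opt},L)$. The steps along a path are nondecreasing, so \eqref{eq:flow} gives
\begin{equation}\label{eq:dead}
\textsc{Off}\text{ forwards each packet }p\text{ at each router that it crosses in a step at most }\delta_p+F.
\end{equation}
For an integer $\kappa$ let $H_\kappa$ be the set of packets with key at most $\kappa$. At every router \textsc{Greedy} prefers packets of $H_\kappa$ to all others. ``Available'' and ``waits'' refer to the run of \textsc{Greedy}.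

On one router the natural argument looks at the last period in which the router was busy with $H_\kappa$ without interruption: \textsc{Off} must forward the same packets, and it cannot start before they are released. On a line this fails, since \textsc{Off} may have forwarded some of these packets earlier, at a time when \textsc{Greedy} held them upstream. We measure this head start. For a router $v$ and a step $t$ let $X_v(t)$ be the set of packets $p$ crossing $v$ such that
\begin{itemize}
\item \textsc{Off} forwards $p$ at $v$ in a step at most $t$, and
\item $p$ waits at a router left of $v$ at the end of step $t$.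
\end{itemize}
The \emph{lag} at $v$ is $M_v=\max_t|X_v(t)|$. It is finite because the instance is finite, and $M_1=0$. In the construction of Section~\ref{sec:lower} the long packets of the stage for $v$ lie in $X_v$ at the end of the idle period, so we expect $M_v$ to be at most about $E_vF$.

\subsection*{Busy periods}

\begin{lemma}\label{lem:busy}
Let a packet $q$ with key $\kappa$ wait at $u$ at the end of step $t_0$, and let $t_1$ be the last step $\le t_0$ in which \textsc{Greedy} forwards no packet of $H_\kappa$ at $u$.
\begin{enumerate}
\item[(a)] $t_1<t_0$, and no packet of $H_\kappa$ is available at $u$ in step $t_1$.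
\item[(b)] $t_1\le\kappa+L-1$.
\item[(c)] Let $Y$ be a set of packets crossing $u$ such that \textsc{Greedy} forwards none of them at $u$ in a step $\le t_1$ and \textsc{Off} forwards each of them at $u$ in a step $\le\kappa+F$. Then $|Y|\le M_u+L+\kappa+F-t_1$. If $Y\subseteq H_\kappa$, then $|Y|\le M_u+\kappa+F-t_1$.
\end{enumerate}
\end{lemma}

\begin{proof}
The step $t_1$ exists because the instance is finite.

(a) Whenever a packet of $H_\kappa$ is available at $u$, \textsc{Greedy} forwards a packet of $H_\kappa$ at $u$. This applies to step $t_0$, in which $q$ is available, so $t_1<t_0$; and it shows that none is available in step $t_1$.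

(b) Suppose $t_1\ge\kappa+L$. By \eqref{eq:key} every $p\in H_\kappa$ has $s_p\le\kappa+L\le t_1$, so after step $t_1$ packets of $H_\kappa$ become available at $u$ only by being forwarded by $u-1$, at most one per step. No packet of $H_\kappa$ waits at $u$ at the end of step $t_1$, by (a). If none waits at the end of a step $t\ge t_1$, then at most one is available in step $t+1$ and it is forwarded, so none waits at the end of step $t+1$. By induction none waits at $u$ at the end of step $t_0$, contrary to the choice of $q$.

(c) \textsc{Off} forwards the packets of $Y$ at $u$ in distinct steps. We split $Y$ into three classes.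

Packets forwarded by \textsc{Off} at $u$ in $(t_1,\kappa+F]$: by (b) and $F\ge L$ we have $t_1<\kappa+F$, so there are at most $\kappa+F-t_1$ of them.

Packets $p\in H_\kappa$ forwarded by \textsc{Off} at $u$ in a step $\le t_1$: such a $p$ has $s_p\le t_1$, and \textsc{Greedy} has not forwarded it at $u$ up to step $t_1$. By (S1) it waits at a router $w\le u$ at the end of step $t_1$, and $w\ne u$ by (a). So $p\in X_u(t_1)$, and there are at most $M_u$ such packets.

Packets $p\notin H_\kappa$ forwarded by \textsc{Off} at $u$ in a step $\le t_1$: here $s_p>\delta_p>\kappa$, so the step lies in $[\kappa+2,t_1]$, which by (b) has fewer than $L$ elements. This class is empty if $Y\subseteq H_\kappa$.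
\end{proof}

Part (b) says that a busy period for $H_\kappa$ starts at most $L$ steps after $\kappa$. This is one of two places where the bound on lengths enters, and it is the reason for taking $F\ge L$; it affects only additive terms.

\begin{proposition}\label{prop:flow}
In the run of \textsc{Greedy} every packet has flow time at most $F+\max_{1\le w\le k}M_w$.
\end{proposition}

\begin{proof}
Let $p$ have key $\kappa$. If $p$ never waits, it is forwarded everywhere in step $s_p$ and has flow time $s_p-\delta_p=\ell_p\le L\le F$. Otherwise let $w$ be the last router at which $p$ waits and let $T$ be the step in which $w$ forwards it. Then $p$ waits at $w$ at the end of step $T-1$, and all later routers forward $p$ in step $T$, so its flow time is $T-\kappa$. Apply Lemma~\ref{lem:busy} with $q=p$, $u=w$, $t_0=T-1$. In each step of $(t_1,T]$ \textsc{Greedy} forwards a packet of $H_\kappa$ at $w$; in step $T$ this packet is $p$. Let $Y\subseteq H_\kappa$ be the set of these $T-t_1$ packets. By \eqref{eq:dead} part (c) applies and gives $T-t_1\le M_w+\kappa+F-t_1$, that is, $T-\kappa\le F+M_w$.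
\end{proof}

\begin{remark}\label{rem:one}
For $k=L=1$ and a nonempty instance we have $F=\textsc{Opt}$ and $M_1=0$, so \textsc{Greedy} is optimal on a single router.
\end{remark}

\subsection*{The lag obeys the recursion}
It remains to bound $M_v$ in terms of the lags upstream. Consider first $v=2$. Let $X=X_2(t_0)$ have $m\ge1$ elements, all waiting at router $1$, and let $\kappa$ be their least key. \textsc{Off} forwards them at router $2$ in $m$ distinct steps of $(\kappa,t_0]$, so $t_0-\kappa\ge m$: a large lag forces an old key. On the other hand, router $1$ of \textsc{Greedy} has spent the steps $(t_1,t_0]$ on other packets of $H_\kappa$, which \textsc{Off} must forward by step $\kappa+F$. If $t_0\le\kappa+F$, Lemma~\ref{lem:busy}(c) applies to these packets together with $X$ and gives $(t_0-t_1)+m\le L+\kappa+F-t_1$. Hence $2m\le(t_0-\kappa)+m\le F+L$, in agreement with $E_2=\frac12$ for $L\ge2$.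

In general the packets of $X_v(t_0)$ wait at several routers, and the count at router $u$ may only use those packets that have not yet passed $u$ in the run of \textsc{Greedy}.

\begin{lemma}\label{lem:count}
Let $q\in X_v(t_0)$ have key $\kappa$ and wait at $u<v$ at the end of step $t_0$. Let $Z$ be a set of packets of $X_v(t_0)$ that wait at routers $\le u$ at the end of step $t_0$ and that \textsc{Off} forwards at $u$ in steps $\le\kappa+F$. Then $|Z|\le M_u+L+\kappa+F-t_0$.
\end{lemma}

\begin{proof}
A packet of $X_v(t_0)$ waiting at a router $\le u$ has origin at most $u$ and destination beyond $v$, so it crosses $u$, and \textsc{Greedy} has not forwarded it at $u$ up to step $t_0$. Take $t_1$ from Lemma~\ref{lem:busy}, and let $B\subseteq H_\kappa$ be the set of the $t_0-t_1$ packets that \textsc{Greedy} forwards at $u$ in $(t_1,t_0]$. Then $B\cap Z=\emptyset$, and \textsc{Off} forwards the packets of $B$ at $u$ in steps $\le\kappa+F$ by \eqref{eq:dead}. Lemma~\ref{lem:busy}(c) for $Y=B\cup Z$ gives $t_0-t_1+|Z|\le M_u+L+\kappa+F-t_1$.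
\end{proof}

As for $v=2$, the interval from the least key in $X_v(t_0)$ to $t_0+1$ has length more than $m=|X_v(t_0)|$. We cut it into pieces, one for each router $u$ where packets of $X_v(t_0)$ wait, and show that the piece of $u$ has length at most about $(F+M_u-m)^+$, the analogue of the bound $y_u\le(F+E_uF-S)^+$ in Section~\ref{sec:small}. The cut points are the least keys found at $u$ or further right. The reason for this choice is that a packet whose key is below the next cut point cannot be waiting to the right of $u$, so it is admissible in Lemma~\ref{lem:count}.

\begin{lemma}\label{lem:stairs}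
Let $m=|X_v(t_0)|\ge1$. Then $m\le M_u+L$ for some $u\in W(v)$, or
\begin{equation}\label{eq:stairs}
m+1\le\sum_{u\in W(v)}(F+M_u+L+1-m)^+ .
\end{equation}
\end{lemma}

\begin{proof}
Let $X=X_v(t_0)$, and let $u_1<\dots<u_n$ be the routers at which packets of $X$ wait at the end of step $t_0$. A packet of $X$ waiting at $u_i$ crosses $u_i,\dots,v$, so $v-u_i+1\le L$ and $u_i\in W(v)$. This is the second use of the bound on lengths, and the one that determines the ratio. For $p\in X$ let $\tau_p$ be the step in which \textsc{Off} forwards $p$ at $v$. Then $\delta_p<s_p\le\tau_p\le t_0$. The $\tau_p$ are distinct, so for an integer $x\le t_0+1$ at most $t_0+1-x$ of them lie in $[x,t_0]$, and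
\begin{equation}\label{eq:early}
\#\{p\in X:\tau_p<x\}\ge m-(t_0+1-x).
\end{equation}
For $1\le i\le n$ let $\rho_i$ be the least key of a packet of $X$ waiting at one of $u_i,\dots,u_n$, and let $\rho_{n+1}=t_0+1$. Then $\rho_1\le\dots\le\rho_n<\rho_{n+1}$.

\emph{The whole interval is long.} The smallest $\tau_p$ is at most $t_0+1-m$, and for this $p$ we have $\rho_1\le\delta_p\le\tau_p-1\le t_0-m$. So $\rho_{n+1}-\rho_1\ge m+1$.

\emph{Each piece is short.} Assume that $m>M_u+L$ for all $u\in W(v)$. We claim that
\begin{equation}\label{eq:piece}
\rho_{i+1}-\rho_i\le(F+M_{u_i}+L+1-m)^+\qquad(1\le i\le n).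
\end{equation}
This holds if $\rho_i=\rho_{i+1}$. Let $\rho_i<\rho_{i+1}$. Then $\kappa=\rho_i$ is not the key of a packet of $X$ waiting at $u_{i+1},\dots,u_n$, so it is the key of some $q\in X$ waiting at $u_i$. Put $x=\min(\rho_{i+1},\kappa+F+1)\le t_0+1$ and $Z=\{p\in X:\tau_p<x\}$. If $p\in Z$, then $\delta_p<\tau_p<\rho_{i+1}$, so $p$ waits at a router $\le u_i$. It crosses $u_i<v$, and \textsc{Off} forwards it at $u_i$ in a step at most $\tau_p\le\kappa+F$. By \eqref{eq:early} and Lemma~\ref{lem:count},
\[
m-t_0-1+x\le|Z|\le M_{u_i}+L+\kappa+F-t_0 .
\]
If $x=\kappa+F+1$, this reads $m\le M_{u_i}+L$, which was excluded. So $x=\rho_{i+1}$, and the inequality reads $\rho_{i+1}-\rho_i\le F+M_{u_i}+L+1-m$. This proves \eqref{eq:piece}.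

Summing \eqref{eq:piece} over $i$ and adding the nonnegative terms of the other routers of $W(v)$ gives \eqref{eq:stairs}.
\end{proof}

\begin{lemma}\label{lem:lag}
$M_v\le E_vF+(v-1)(L+1)$ for $1\le v\le k$.
\end{lemma}

\begin{proof}
We use induction on $v$; $M_1=0$. Let $v\ge2$ and $A=(v-2)(L+1)$, so that $M_u\le E_uF+A$ for all $u<v$. Let $m=|X_v(t_0)|\ge1$ for some step $t_0$. In the first case of Lemma~\ref{lem:stairs}, $m\le E_uF+A+L\le E_vF+(v-1)(L+1)$ by Lemma~\ref{lem:mono}. In the second case put $S=m-(v-1)(L+1)$; we must show $S\le E_vF$, and we may assume $S>0$. For $u\in W(v)$,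
\[
F+M_u+L+1-m\le F+E_uF+A+(L+1)-m=F+E_uF-S .
\]
Hence \eqref{eq:stairs} gives $S\le m+1\le\sum_{u\in W(v)}(F+E_uF-S)^+=F\,g_v(S/F)$. By \eqref{eq:fix}, $S/F\le E_v$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
By Proposition~\ref{prop:flow} and Lemmas~\ref{lem:lag} and~\ref{lem:mono},
\[
\textsc{Greedy}\le F+E_kF+(k-1)(L+1),
\]
and $F=\max(\textsc{Opt},L)\le\textsc{Opt}+L$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BFLSS}
Joan Boyar, Lene M. Favrholdt, Kim S. Larsen, Kevin Schewior, Rob van Stee,
\emph{Forwarding Packets Greedily on the Line},
arXiv:2603.06039 (2026).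
\end{thebibliography}
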